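\title{Reflexive Banach spaces whose norm-attaining tensors are not dense}

\begin{abstract}
For every $2<p<\infty$ we construct a Banach space $X$ isomorphic to a closed subspace $E$ of $\ell_p$, a Banach space $Y$ isomorphic to $E^*$, and a tensor $z$ of norm one in $X\widehat{\otimes}_\pi Y$ such that no tensor at distance less than $1/201$ from $z$ attains its projective norm. Thus the norm-attaining tensors need not be dense when $X$ and $Y$ are reflexive, or even superreflexive. As a complement we show that, for reflexive $X$ and $Y$, the nuclear operators from $X^*$ to $Y$ that attain their nuclear norm are always dense, and that the norm-attaining tensors are dense as soon as $X$ or $Y$ has the approximation property.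
\end{abstract}

\section{Introduction}

Throughout, scalars are real or complex, and $B_X$ is the closed unit ball of a Banach space $X$. The projective tensor product $X\widehat{\otimes}_\pi Y$ of Banach spaces $X$ and $Y$ is the completion of $X\otimes Y$ under the projective norm. Every $z\in X\widehat{\otimes}_\pi Y$ has representations
\[
z=\sum_{n=1}^\infty x_n\otimes y_n,\qquad \sum_{n=1}^\infty\|x_n\|\,\|y_n\|<\infty ,
\]
and $\|z\|_\pi$ is the infimum of $\sum_n\|x_n\|\,\|y_n\|$ over all of them. The tensor $z$ \emph{attains its projective norm} if the infimum is attained by some representation. We write $\operatorname{NA}_\pi(X\widehat{\otimes}_\pi Y)$ for the set of such tensors.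

The unit ball of $X\widehat{\otimes}_\pi Y$ is the closed convex hull of the elementary tensors $x\otimes y$ with $x\in B_X$, $y\in B_Y$, and a tensor of norm one attains its norm exactly when it is a countable convex combination of such elementary tensors. So norm attainment measures how much of the unit sphere is reached without taking a closure. If $X$ and $Y$ are finite-dimensional, these elementary tensors form a compact set, its convex hull is compact, and every tensor attains its norm. In infinite dimensions the following is known. If $H$ is a complex Hilbert space, every tensor in $H\widehat{\otimes}_\pi H$ attains its norm. For $1<p,q<\infty$ and arbitrary measures $\mu,\nu$, the norm-attaining tensors are dense in $L_p(\mu)\widehat{\otimes}_\pi L_q(\nu)$. There are non-reflexive spaces $X,Y$ for which they are not dense. The following question is posed in \cite{DJRR}.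

\medskip
\noindent\emph{Let $X$ and $Y$ be reflexive. Is $\operatorname{NA}_\pi(X\widehat{\otimes}_\pi Y)$ dense in $X\widehat{\otimes}_\pi Y$?}
\medskip

One would guess that the answer is yes, with weak compactness of $B_X\times B_Y$ in the role that compactness plays in finite dimensions. The answer is no.

\begin{theorem}\label{thm:main}
Let $2<p<\infty$. There are a Banach space $X$ isomorphic to a closed subspace $E$ of $\ell_p$, a Banach space $Y$ isomorphic to $E^*$ (a quotient of $\ell_{p'}$, where $1/p+1/p'=1$), and $z\in X\widehat{\otimes}_\pi Y$ with $\|z\|_\pi=1$, such that no $w$ with $\|w-z\|_\pi<\frac1{201}$ attains its projective norm. In particular $\operatorname{NA}_\pi(X\widehat{\otimes}_\pi Y)$ is not dense, although $X$ and $Y$ are superreflexive.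
\end{theorem}

Recall that a space is superreflexive if every space finitely representable in it is reflexive. We use only that this property implies reflexivity, is invariant under isomorphism, and holds for uniformly convex spaces.

The compactness argument does prove something. The functions $(x,y)\mapsto x^*(x)\,y^*(y)$ are continuous on $B_X\times B_Y$ with the product of the weak topologies, but a general bounded bilinear form is not: on $\ell_2\times\ell_2$ the form $\sum_n x_ny_n$ equals $1$ at the pairs $(e_n,e_n)$, which tend weakly to $(0,0)$. Weak compactness therefore sees a tensor only through the numbers $\sum_n x^*(x_n)y^*(y_n)$, that is, through the operator it induces. Let $J$ be the canonical map from $X\widehat{\otimes}_\pi Y$ to the bounded operators $X^*\to Y$,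
\[
J\Big(\sum_n x_n\otimes y_n\Big)(x^*)=\sum_n x^*(x_n)\,y_n .
\]
It does not increase norms. For reflexive $X$ its range is the space $\mathcal N(X^*,Y)$ of \emph{nuclear operators}, those of the form $S=\sum_n x_n(\cdot)\,y_n$ with $x_n\in X=X^{**}$ and $\sum_n\|x_n\|\,\|y_n\|<\infty$. The nuclear norm $\|S\|_{\mathcal N}$ is the infimum of these sums over all representations of $S$, so $\|S\|_{\mathcal N}=\inf\{\|z\|_\pi:Jz=S\}$, and $S$ \emph{attains its nuclear norm} if some representation realizes the infimum. A space $X$ has the \emph{approximation property} (AP) if for every compact $L\subset X$ and every $\varepsilon>0$ there is a finite-rank operator $R$ on $X$ with $\|Rx-x\|\le\varepsilon$ for all $x\in L$.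

\begin{theorem}\label{thm:positive}
Let $X$ and $Y$ be reflexive.
\begin{enumerate}
\item[(a)] The nuclear operators $X^*\to Y$ that attain their nuclear norm are dense in $\mathcal N(X^*,Y)$ for the nuclear norm.
\item[(b)] If $X$ or $Y$ has the AP, then $\operatorname{NA}_\pi(X\widehat{\otimes}_\pi Y)$ is dense in $X\widehat{\otimes}_\pi Y$.
\end{enumerate}
\end{theorem}

So density can fail for reflexive $X,Y$ only if both fail the AP, and by Theorem~\ref{thm:main} it does fail for some such pairs.

The proof of Theorem~\ref{thm:main} has three parts. Section~\ref{sec:vertex} reduces it to finding a bilinear form $b$ of norm one that does not attain its norm on $B_X\times B_Y$ and yet is, up to a unimodular factor, the only form that norms the tensors near $z$. Section~\ref{sec:space} constructs $E$ and a tensor $z$ over $E$ and $E^*$ that has trace one and induces the zero operator; $b$ will be the trace. Section~\ref{sec:renorm} renorms $E$ and $E^*$ so that $b$ and $z$ have the required properties. Theorem~\ref{thm:positive} is proved in Section~\ref{sec:positive}.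

\section{Norming forms and vertices of the dual ball}\label{sec:vertex}

The dual of $X\widehat{\otimes}_\pi Y$ is isometrically the space of bounded bilinear forms $T$ on $X\times Y$, with $\|T\|=\sup\{|T(x,y)|:x\in B_X,\ y\in B_Y\}$. The action on $w=\sum_n x_n\otimes y_n$ is $T(w)=\sum_nT(x_n,y_n)$. We say that a functional $T$ on a Banach space \emph{norms} a vector $w$ if $\|T\|=1$ and $T(w)=\|w\|$; such $T$ exists by the Hahn--Banach theorem. The only obstruction to norm attainment that we use is the following.

\begin{lemma}\label{lem:norming}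
If $w\ne0$ attains its projective norm and $T$ norms $w$, then $|T(x,y)|=1$ for some $x\in B_X$, $y\in B_Y$.
\end{lemma}

\begin{proof}
Let $w=\sum_n x_n\otimes y_n$ with $\|w\|_\pi=\sum_n\|x_n\|\,\|y_n\|$. Then $\sum_n\operatorname{Re}T(x_n,y_n)=\sum_n\|x_n\|\,\|y_n\|$, while $\operatorname{Re}T(x_n,y_n)\le|T(x_n,y_n)|\le\|x_n\|\,\|y_n\|$ for each $n$. Hence equality holds for each $n$. Since $w\neq0$, some term has $x_n\ne0$ and $y_n\neq 0$, and we normalize it.
\end{proof}

Forms that do not attain their norm are easy to find on reflexive spaces: on $\ell_2\times\ell_2$ the form $\sum_n(1-\frac1n)x_ny_n$ has norm one, and its modulus is less than one on the product of the balls because $\|((1-\frac1n)x_n)_n\|<\|x\|$ for $x\neq0$. What is needed is a form of this kind that norms a whole open set of tensors. The smallest picture of one functional norming an open set is the plane with the maximum norm.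

\begin{example}\label{ex:square}
Let $U=\mathbb R^2$ with the maximum norm, so that the dual norm is $|t|+|s|$ for $T=(t,s)$. Let $z=(1,0)\in U$ and $b=(1,0)\in U^*$. The point $z$ is the midpoint of a side of the square $B_U$, and $b$ is a vertex of the diamond $B_{U^*}$. For $T=(t,s)\in B_{U^*}$ we have $T(z)=t$ and
\[
\|T-T(z)b\|=|s|\le 1-|t|=1-|T(z)| .
\]
If $\|w-z\|<\frac12$, then $w_1>\frac12>|w_2|$, so $tw_1+sw_2=w_1$ with $|t|+|s|=1$ forces $s=0$: only $b$ norms $w$. The radius $\frac12$ cannot be increased, since $(0,1)$ norms $(\frac12,\frac12)$. For the Euclidean norm no such inequality holds with any constant, because $T=(\cos\theta,\sin\theta)$ gives $|\sin\theta|$ on the left and $1-|\cos\theta|$ on the right.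
\end{example}

The inequality in the example says that a functional in the dual ball can leave the line through $b$ only at a linear loss in $|T(z)|$. This is the meaning we give to ``$b$ is a vertex of the dual ball at $z$'', and it is all that is needed.

\begin{lemma}\label{lem:vertex}
Let $U$ be a Banach space, $z\in U$, $b\in U^*$ with $\|b\|=b(z)=1$, and let $C>0$ satisfy
\begin{equation}\label{eq:vertex}
\|T-T(z)\,b\|\le C\,(1-|T(z)|)\qquad\text{for all }T\in B_{U^*}.
\end{equation}
If $\|w-z\|<\frac1{C+1}$, then $w\neq0$ and every $T$ that norms $w$ has the form $T=tb$ with $|t|=1$.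
\end{lemma}

\begin{proof}
Write $w=z+v$ and $\delta=\|v\|$, so that $1-\delta>C\delta$. Then $|b(w)|=|1+b(v)|\ge1-\delta>0$, so $w\ne0$. Let $T$ norm $w$ and put $t=T(z)$; by \eqref{eq:vertex}, $|t|\le1$. Since $(T-tb)(z)=t-t\,b(z)=0$, we have $|(T-tb)(w)|=|(T-tb)(v)|\le C(1-|t|)\delta$. Therefore
\[
|b(w)|\le\|w\|=T(w)\le|t|\,|b(w)|+C(1-|t|)\delta ,
\]
that is, $(1-|t|)\big(|b(w)|-C\delta\big)\le0$. The second factor is positive, so $|t|=1$, and \eqref{eq:vertex} gives $T=tb$.
\end{proof}

In Example~\ref{ex:square} the vertex comes from a flat side of $B_U$: one can move away from $z$ inside the hyperplane $\{b=1\}$ without leaving the ball. In a projective tensor product the dual norm is computed on elementary tensors, so it is enough to be able to move in the directions $x\otimes y-b(x,y)z$, which lie in the kernel of $b$ when $b(z)=1$.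

\begin{lemma}\label{lem:face}
Let $z\in X\widehat{\otimes}_\pi Y$, let $b$ be a bounded bilinear form on $X\times Y$, and let $r_1,r_2>0$ be such that
\begin{equation}\label{eq:face}
\big\|x\otimes y+(1-b(x,y))\,z\big\|_\pi\le1\qquad\text{whenever }\|x\|\le r_1,\ \|y\|\le r_2 .
\end{equation}
Then \eqref{eq:vertex} holds in $U=X\widehat{\otimes}_\pi Y$ with $C=(r_1r_2)^{-1}$.
\end{lemma}

\begin{proof}
Let $\|T\|\le1$, $t=T(z)$, $\|x\|\le r_1$, $\|y\|\le r_2$, and put $s=T(x,y)-t\,b(x,y)$. Applying $T$ to the tensor in \eqref{eq:face} for the pair $(\lambda x,y)$ gives $|t+\lambda s|\le1$ for every scalar $\lambda$ with $|\lambda|=1$. Choosing $\lambda$ with $|t+\lambda s|=|t|+|s|$ gives $|s|\le1-|t|$. By homogeneity, $|(T-tb)(x,y)|\le(r_1r_2)^{-1}(1-|t|)$ on $B_X\times B_Y$.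
\end{proof}

The goal is now geometric. We want a unit ball of $X\widehat{\otimes}_\pi Y$ whose face $\{b=1\}$ extends around $z$ in all the directions of \eqref{eq:face}, although no scalar multiple of modulus one of an elementary tensor $x\otimes y$ with $x\in B_X$, $y\in B_Y$ lies on that face.

\section{A tensor of trace one that induces the zero operator}\label{sec:space}

If $\|z\|_\pi=\|b\|=b(z)=1$, then $z$ is a limit of convex combinations of elementary tensors on which $b$ is close to $1$ on average. The simplest setting is a reflexive space $E$ with the form $b(x,y)=y(x)$ on $E\times E^*$, whose action on tensors is the \emph{trace}, and a bounded biorthogonal system $(u_j,u_j^*)$ split into finite blocks $I_n$. The averages $z_n=|I_n|^{-1}\sum_{j\in I_n}u_j\otimes u_j^*$ all have trace one. The difficulty is to make them converge. In $\ell_2$ with its basis they do not: for $m\ne n$ the form $\sum_{j\in I_n}x_jy_j-\sum_{j\in I_m}x_jy_j$ has norm one and takes the value $2$ at $z_n-z_m$. The obstruction is general.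

\begin{lemma}[Grothendieck]\label{lem:AP}
If $X$ or $Y$ has the AP, then $J$ is injective on $X\widehat{\otimes}_\pi Y$.
\end{lemma}

\begin{proof}
The condition $Jw=0$ for $w=\sum_nx_n\otimes y_n$ says that $\sum_nx^*(x_n)y^*(y_n)=0$ for all $x^*,y^*$. It is symmetric in $X$ and $Y$, so let $X$ have the AP. Choose $\theta_n\to\infty$ with $\sum_n\theta_n\|x_n\|\,\|y_n\|<\infty$ and move scalars from $x_n$ to $y_n$ so that $\|x_n\|\le\theta_n^{-1}$; thus we may assume $x_n\to0$ and $\sum_n\|y_n\|<\infty$. Let $T$ be a bounded bilinear form and $R=\sum_{k=1}^mx_k^*(\cdot)\,a_k$ a finite-rank operator on $X$. Then $\sum_nT(Rx_n,y_n)=\sum_kT\big(a_k,(Jw)x_k^*\big)=0$. Taking $R$ with $\|Rx_n-x_n\|\le\varepsilon$ on the compact set $\{x_n\}\cup\{0\}$ gives $|T(w)|\le\varepsilon\|T\|\sum_n\|y_n\|$. Hence $T(w)=0$ for all $T$, and $w=0$.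
\end{proof}

Suppose that $z_n\to z$ and that the $u_i^*$ span a dense subspace of $E^*$. For fixed $i$ we have $(Jz_n)(u_i^*)=0$ unless $i\in I_n$, so $(Jz)(u_i^*)=0$ and $Jz=0$; but $z\ne0$ because $b(z)=1$. By Lemma~\ref{lem:AP}, both $E$ and $E^*$ must then fail the AP. The next proposition, proved by a construction of Davie type, provides such a space. We write $|\cdot|$ for the norm of $E$ and $|\cdot|_*$ for the dual norm.

\begin{proposition}\label{prop:space}
Let $2<p<\infty$. There are a closed subspace $E$ of $\ell_p$, pairwise disjoint sets $I_n$ $(n\ge1)$ with $|I_n|=2^n$, and $u_j\in E$, $u_j^*\in E^*$ for $j\in I=\bigcup_nI_n$, such that: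
\begin{enumerate}
\item[(i)] $|u_j|=1$, $|u_j^*|_*\le\frac32$, $u_j^*(u_j)=1$, and $u_i^*(u_j)=0$ for $i\neq j$;
\item[(ii)] $\operatorname{span}\{u_j\}$ is dense in $E$ and $\operatorname{span}\{u_j^*\}$ is dense in $E^*$;
\item[(iii)] the tensors $z_n=2^{-n}\sum_{j\in I_n}u_j\otimes u_j^*$ converge in $E\widehat{\otimes}_\pi E^*$ to a tensor $z$, and $b(z)=1$ for $b(x,y)=y(x)$.
\end{enumerate}
\end{proposition}

To bound $\|z_{n+1}-z_n\|_\pi$ we need a representation much cheaper than the obvious one. We let $E$ consist of functions on a disjoint union of finite sets $G_0,G_1,\dots$, with $u_j$ ($j\in I_n$) supported on $G_{n-1}\cup G_n$, and arrange that $u_j^*$ is a weighted average of point evaluations in two ways: over $G_{n-1}$ and over $G_n$. Then $z_n$ and $z_{n+1}$ are both averages over $g\in G_n$ of tensors (function)$\,\otimes\,$(evaluation at $g$). In each of the two averages the function attached to $g$ has a peak of height $1$ at $g$, which is what trace one means. In the difference the peaks cancel, and the rest is small if the values of the $u_j$ behave like random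 signs. Characters of finite groups give the orthogonality needed for the two formulas, and a random choice of characters gives the smallness.

\subsection*{Choice of characters}
For $n\ge0$ let $G_n$ be a copy of the group $\mathbb Z_2^{n+2}$, the copies being pairwise disjoint, so $|G_n|=2^{n+2}$. Its characters are the $2^{n+2}$ functions $g\mapsto(-1)^{a\cdot g}$, $a\in\mathbb Z_2^{n+2}$. They take the values $\pm1$ and satisfy $\chi(g)\chi(h)=\chi(g+h)$, where $g+h=0$ only for $h=g$. Moreover $\sum_g\chi(g)\chi'(g)=0$ for $\chi\ne\chi'$, and $\sum_\chi\chi(g)=0$ for $g\ne0$. Put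
\[
t_n=6\sqrt{n+1}\;2^{n/2}.
\]
We use Hoeffding's inequality: if $S$ is a sum of $N$ independent real random variables, each with values in an interval of length $L$, then $|S-\mathbb ES|\ge t$ has probability at most $2\exp(-2t^2/(NL^2))$. For $N=2^n$ and $t=t_n$ this bound is $2e^{-18(n+1)}$ if $L=2$ and $2e^{-4.5(n+1)}$ if $L=4$.

\begin{lemma}\label{lem:random}
\begin{enumerate}
\item[(a)] For each $n\ge0$ there are disjoint sets $\Omega_n,\Theta_n$ of characters of $G_n$ with $|\Omega_n|=2^n$, $|\Theta_n|=2^{n+1}$, such that $|\sum_{\chi\in\Omega_n}\chi(g)|\le t_n$ and $|\sum_{\chi\in\Theta_n}\chi(g)|\le t_n$ for all $g\in G_n\setminus\{0\}$.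
\item[(b)] For $n\ge1$ label $\Omega_n=\{\omega_j:j\in I_n\}$ and $\Theta_{n-1}=\{\theta_j:j\in I_n\}$ by a set $I_n$ of $2^n$ elements. There are signs $\sigma_j=\pm1$ $(j\in I_n)$ with $|\sum_{j\in I_n}\sigma_j\,\omega_j(g)\,\theta_j(h)|\le t_n$ for all $g\in G_n$, $h\in G_{n-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Partition the characters into $2^n$ blocks of four. Independently in each block, choose uniformly one character for $\Omega_n$ and then two of the remaining three for $\Theta_n$. Each character lies in $\Omega_n$ with probability $\frac14$ and in $\Theta_n$ with probability $\frac34\cdot\frac23=\frac12$. Fix $g\neq0$. The two sums have means $\frac14\sum_\chi\chi(g)=0$ and $\frac12\sum_\chi\chi(g)=0$, and they are sums of $2^n$ independent contributions of the blocks, with values in $[-1,1]$ and $[-2,2]$ respectively. The probability that one of the bounds fails for some $g$ is at most $2^{n+2}\big(2e^{-18(n+1)}+2e^{-4.5(n+1)}\big)\le2^{n+4}e^{-4.5(n+1)}$, which is less than $1$ because $e^{4.5}>16$.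

(b) Take independent random signs. For fixed $g,h$ the sum has $2^n$ independent terms $\pm1$ of mean zero. There are $2^{n+2}2^{n+1}$ pairs $(g,h)$, so the failure probability is at most $2^{2n+4}e^{-18(n+1)}<1$.
\end{proof}

\subsection*{The space $E$}
Take the sets $I_n$ pairwise disjoint. Let $G=\bigcup_{n\geq0} G_n$, a countable set, so that $\ell_p(G)=\ell_p$. For $j\in I_n$ define $e_j\in\ell_p(G)$ by
\[
e_j=\theta_j\ \text{ on }G_{n-1},\qquad e_j=\sigma_j\omega_j\ \text{ on }G_n,\qquad e_j=0\ \text{ elsewhere},
\]
and let $E$ be the closed linear span of the $e_j$. On $G_n$ the nonzero restrictions of the $e_i$ are the functions $\sigma_i\omega_i$ ($i\in I_n$) and $\theta_i$ ($i\in I_{n+1}$); up to sign these are distinct characters of $G_n$, because $\Omega_n\cap\Theta_n=\emptyset$. Let $\delta_g\in E^*$ be evaluation at $g$, so $|\delta_g|_*\le1$. For $j\in I_n$ we have, in $E^*$,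
\begin{equation}\label{eq:alpha}
\alpha_j:=\frac1{|G_n|}\sum_{g\in G_n}\sigma_j\omega_j(g)\,\delta_g=\frac1{|G_{n-1}|}\sum_{h\in G_{n-1}}\theta_j(h)\,\delta_h .
\end{equation}
Indeed, by orthogonality of distinct characters of $G_n$, respectively of $G_{n-1}$, both expressions send $e_j$ to $1$ and every other $e_i$ to $0$. They differ on $\ell_p(G)$; they agree only on $E$.

\begin{proof}[Proof of Proposition~\ref{prop:space}]
(i) We have $|e_j|^p=2^{n+1}+2^{n+2}=3\cdot2^{n+1}$ for $j\in I_n$. H\"older's inequality in the first formula of \eqref{eq:alpha} gives $|\alpha_j|_*\le|G_n|^{-1}|G_n|^{1/p'}=2^{-(n+2)/p}$. Put $u_j=e_j/|e_j|$ and $u_j^*=|e_j|\,\alpha_j$. Then $|u_j^*|_*\le(3/2)^{1/p}\le\frac32$, and the system is biorthogonal.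

(ii) The first statement is the definition of $E$. For $f\in E$ and $n\ge0$,
\[
f|_{G_n}=\sum_{j\in I_n}\alpha_j(f)\,\sigma_j\omega_j+\sum_{j\in I_{n+1}}\alpha_j(f)\,\theta_j
\]
(the first sum is absent for $n=0$), because both sides are continuous and linear in $f$ and agree for $f=e_i$. So an $f\in E$ annihilated by all $u_j^*$ is zero. Since $E$ is reflexive, every functional on $E^*$ is given by some $f\in E$, and the Hahn--Banach theorem shows that $\operatorname{span}\{u_j^*\}$ is dense.

(iii) Let $n\ge1$ and note that $u_j\otimes u_j^*=e_j\otimes\alpha_j$. Use the first formula of \eqref{eq:alpha} in $z_n$ and the second in $z_{n+1}$; both are sums over $G_n$. This gives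
\[
z_{n+1}-z_n=\frac1{|G_n|}\sum_{g\in G_n}\Phi_g\otimes\delta_g,\qquad
\Phi_g=2^{-n-1}\sum_{j\in I_{n+1}}\theta_j(g)\,e_j-2^{-n}\sum_{j\in I_n}\sigma_j\omega_j(g)\,e_j ,
\]
and hence $\|z_{n+1}-z_n\|_\pi\le\max_g|\Phi_g|$. The function $\Phi_g\in E$ is supported on $G_{n-1}\cup G_n\cup G_{n+1}$, which has $14\cdot2^n\le2^{n+4}$ points. We bound it at each point $h$, using $2^{-n}t_n=6\sqrt{n+1}\,2^{-n/2}$.
\begin{itemize}
\item For $h\in G_n$ both sums contribute, and $\sigma_j^2=1$ gives
\[
\Phi_g(h)=2^{-n-1}\sum_{\chi\in\Theta_n}\chi(g+h)-2^{-n}\sum_{\chi\in\Omega_n}\chi(g+h).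
\]
For $h=g$ this is $1-1=0$. For $h\ne g$, Lemma~\ref{lem:random}(a) bounds it by $\frac32\,2^{-n}t_n=9\sqrt{n+1}\,2^{-n/2}$.
\item For $h\in G_{n-1}$ only the second sum contributes: $\Phi_g(h)=-2^{-n}\sum_{j\in I_n}\sigma_j\omega_j(g)\theta_j(h)$, of modulus at most $2^{-n}t_n$ by Lemma~\ref{lem:random}(b).
\item For $h\in G_{n+1}$ only the first sum contributes: $\Phi_g(h)=2^{-n-1}\sum_{j\in I_{n+1}}\sigma_j\omega_j(h)\theta_j(g)$, of modulus at most $2^{-n-1}t_{n+1}=6\sqrt{(n+2)/2}\;2^{-n/2}\le 2^{-n}t_n$ by Lemma~\ref{lem:random}(b) at level $n+1$.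
\end{itemize}
Thus $|\Phi_g(h)|\le9\sqrt{n+1}\,2^{-n/2}$ everywhere, and
\[
\|z_{n+1}-z_n\|_\pi\le9\cdot2^{4/p}\sqrt{n+1}\;2^{-n(1/2-1/p)} .
\]
This is summable because $p>2$, so $z_n\to z$. Finally $b(z_n)=2^{-n}\sum_{j\in I_n}u_j^*(u_j)=1$ for all $n$, and $b$ is continuous.
\end{proof}

\begin{remark}
The estimate gains nothing for $p=2$, whatever the choice of characters: orthogonality gives $\sum_{h\in G_n}\Phi_g(h)^2=2^{n+2}\big(2^{-2n-2}2^{n+1}+2^{-2n}2^n\big)=6$. For instance, on $\mathbb Z_2^2$ with coordinate characters $\chi_1,\chi_2$, the function $\frac12(\chi_1+\chi_2)-\chi_1\chi_2$ takes the values $0,1,1,-2$ at $(0,0),(1,0),(0,1),(1,1)$. The random choice spreads this fixed $\ell_2$-mass almost evenly over $2^{n+2}$ points, which makes the $\ell_p$-norm small exactly when $p>2$.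
\end{remark}

\section{The renorming and the proof of Theorem~\ref{thm:main}}\label{sec:renorm}

Fix $E$, $u_j$, $u_j^*$, $z_n$, $z$, $b$ as in Proposition~\ref{prop:space}. From now on we use only properties (i)--(iii) and the reflexivity of $E$. By (ii), the following test for weak convergence is available.
\begin{equation}\label{eq:weak}
\begin{array}{l}
\text{A bounded sequence $(v_k)$ in $E$ with $u_i^*(v_k)\to0$ for each $i$ is weakly null.}\\
\text{A bounded sequence $(v_k^*)$ in $E^*$ with $v_k^*(u_i)\to0$ for each $i$ is weakly null.}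
\end{array}
\end{equation}
Indeed, the functionals that tend to zero along a bounded sequence form a closed subspace; the second statement uses $E^{**}=E$.

\subsection*{What the new balls must contain}
We must force the tensors $x\otimes y+cz$, with $c=1-y(x)$ and $x,y$ small, into the unit ball. Put
\[
p_n=2^{-n}\sum_{j\in I_n}u_j,\qquad p_n^*=2^{-n}\sum_{j\in I_n}u_j^* .
\]
These sequences are bounded, and $u_i^*(p_n)=0=p_n^*(u_i)$ unless $i\in I_n$, so both are weakly null by \eqref{eq:weak}. Expanding the products gives the identity
\begin{equation}\label{eq:average}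
2^{-n}\sum_{j\in I_n}(x+cu_j)\otimes(y+u_j^*)=x\otimes y+c\,z_n+x\otimes p_n^*+c\,p_n\otimes y .
\end{equation}
So it is enough to put the vectors $x+cu_j$ and $y+u_j^*$ ($j\in I_n$) into the new balls for infinitely many $n$. The price is that $b$ must stay bounded by one on the product of the balls, and this dictates three precautions. First, $(y+u_j^*)(x+cu_j)=1+u_j^*(x)+c\,y(u_j)$, so we take $x$ and $y$ in the spans of vectors from levels below $n$, which kills the last two terms. Second, a level may serve only one pair: if $j$ served both $(x,y)$ and $(x,-y)$ with $y(x)<0$, we would meet the pairing $(-y+u_j^*)(x+cu_j)=1+2|y(x)|$. Third, a factor $1-2^{-n}$ prevents $b$ from attaining the value one. A small multiple of the old ball is added to keep the norms equivalent.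

\subsection*{The spaces $X$ and $Y$}
Let $r=\frac1{10}$. The pairs $(x,y)$ with $x\in\operatorname{span}\{u_j\}$, $y\in\operatorname{span}\{u_j^*\}$, $|x|\le r$, $|y|_*\le r$ form a separable set, dense in $rB_E\times rB_{E^*}$ by (ii). Let $Q$ be a countable dense subset of it with $(0,0)\in Q$. There is a sequence $(x_n,y_n)_{n\ge1}$ in $Q$ such that
\begin{enumerate}
\item[(Q1)] every element of $Q$ equals $(x_n,y_n)$ for infinitely many $n$;
\item[(Q2)] $x_n\in\operatorname{span}\{u_i:i\in I_m,\ m<n\}$ and $y_n\in\operatorname{span}\{u_i^*:i\in I_m,\ m<n\}$.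
\end{enumerate}
To obtain it, list $Q$ as $(q_k)$ with each element repeated infinitely often, choose $n_1<n_2<\cdots$ such that $q_k$ involves only levels below $n_k$, place $q_k$ at index $n_k$, and place $(0,0)$ at all other indices.

Put $\eta_n=2^{-n}$ and $c_n=1-y_n(x_n)$, so $|c_n|\le1.01$. For $j\in I_n$ let
\[
\xi_j=(1-\eta_n)(x_n+c_nu_j)\in E,\qquad \upsilon_j=y_n+u_j^*\in E^* .
\]
Then $|\xi_j|\le0.1+1.01=1.11$ and $|\upsilon_j|_*\le0.1+1.5=1.6$. Let $B_X$ be the closed absolutely convex hull of $\frac14B_E\cup\{\xi_j:j\in I\}$ in $E$, and $B_Y$ the closed absolutely convex hull of $\frac14B_{E^*}\cup\{\upsilon_j:j\in I\}$ in $E^*$. Then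
\begin{equation}\label{eq:balls}
\tfrac14B_E\subset B_X\subset1.11\,B_E,\qquad \tfrac14B_{E^*}\subset B_Y\subset1.6\,B_{E^*},
\end{equation}
so $B_X$ and $B_Y$ are the unit balls of equivalent norms. Let $X$ be $E$ and $Y$ be $E^*$ with these norms. The projective norms of $X\otimes Y$ and $E\otimes E^*$ are equivalent, so $U=X\widehat{\otimes}_\pi Y$ is $E\widehat{\otimes}_\pi E^*$ with an equivalent norm, and $z_n\to z$ in $U$. From now on $\|\cdot\|_\pi$ is the norm of $U$ and norms of bilinear forms are taken on $X\times Y$. We use that the supremum of the modulus of a functional over a closed absolutely convex hull equals its supremum over the generating set.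

\begin{lemma}\label{lem:notattained}
$\|b\|=1$, and $|b(x,y)|<1$ for all $x\in B_X$, $y\in B_Y$.
\end{lemma}

\begin{proof}
We compute $b$ on pairs of generators. Let $j\in I_n$ and $i\in I_m$. Then
\[
\upsilon_i(\xi_j)=(1-\eta_n)\big(y_m(x_n)+u_i^*(x_n)+c_n\,y_m(u_j)+c_n\,u_i^*(u_j)\big).
\]
If $i=j$, then $u_j^*(x_n)=0=y_n(u_j)$ by (Q2), and $\upsilon_j(\xi_j)=(1-\eta_n)(y_n(x_n)+c_n)=1-\eta_n$. If $i\ne j$, the last term vanishes and $|\upsilon_i(\xi_j)|\le0.01+0.15+0.101=0.261$. The pairings of $\frac14B_E$ with $\upsilon_i$, of $\xi_j$ with $\frac14B_{E^*}$, and of $\frac14B_E$ with $\frac14B_{E^*}$ have modulus at most $0.4$, $0.2775$ and $0.0625$. Passing to the hulls in one variable and then in the other gives $\|b\|\le1$, and $\|b\|\ge\sup_n(1-\eta_n)=1$.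

Suppose that $|y(x)|=1$ with $x\in B_X$, $y\in B_Y$. Then
\[
1=\sup_{x'\in B_X}|y(x')|=\max\Big(\tfrac14|y|_*,\ \sup_j|y(\xi_j)|\Big),
\]
and $\frac14|y|_*\le0.4$ by \eqref{eq:balls}, so $\sup_j|y(\xi_j)|=1$. This supremum is attained. Indeed $|y(\xi_j)|\le|y(x_n)|+1.01\,|y(u_j)|\le0.16+1.01\,|y(u_j)|$ for $j\in I_n$, and $u_j\to0$ weakly along any enumeration of $I$ by \eqref{eq:weak}, so $|y(\xi_j)|\le\frac12$ for all but finitely many $j$. Thus $|y(\xi_j)|=1$ for some $j$, say $j\in I_n$. But
\[
\sup_{y'\in B_Y}|y'(\xi_j)|=\max\Big(\tfrac14|\xi_j|,\ \sup_i|\upsilon_i(\xi_j)|\Big)\le\max(0.2775,\ 0.261,\ 1-\eta_n)<1,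
\]
a contradiction.
\end{proof}

\begin{lemma}\label{lem:inball}
If $|x|\le r$ and $|y|_*\le r$, then $\|x\otimes y+(1-y(x))z\|_\pi\le1$.
\end{lemma}

\begin{proof}
The left side is continuous in $(x,y)\in E\times E^*$, so we may take $(x,y)\in Q$. Put $c=1-y(x)$ and let $n$ run through the infinite set of indices with $(x_n,y_n)=(x,y)$ given by (Q1). The tensor $A_n=2^{-n}\sum_{j\in I_n}\xi_j\otimes\upsilon_j$ is an average of elementary tensors from $B_X\times B_Y$, so $\|A_n\|_\pi\le1$, and it equals $1-\eta_n$ times the tensor in \eqref{eq:average}. For a bilinear form $T$ with $\|T\|\le1$ this gives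
\[
1\ge|T(A_n)|=(1-\eta_n)\,\big|T(x,y)+c\,T(z_n)+T(x,p_n^*)+c\,T(p_n,y)\big| .
\]
Here $T(x,\cdot)$ and $T(\cdot,y)$ are bounded functionals on $E^*$ and $E$, so $T(x,p_n^*)\to0$ and $T(p_n,y)\to0$. Also $T(z_n)\to T(z)$ and $\eta_n\to0$. In the limit $|T(x\otimes y+cz)|\le1$, and we take for $T$ a form that norms $x\otimes y+cz$.
\end{proof}

Weak convergence suffices for the cross terms in \eqref{eq:average} because one factor is fixed. For the diagonal term $z_n$ both factors move, weak nullity of $(u_j)$ and $(u_j^*)$ gives no information, and this is the one place where property (iii) is needed.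

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Lemma~\ref{lem:inball} with $x=0$, $y=0$ gives $\|z\|_\pi\le1$, and $b(z)=1=\|b\|$ gives $\|z\|_\pi=1$. By \eqref{eq:balls}, $\|x\|_X\le r/1.11$ implies $|x|\le r$, and $\|y\|_Y\le r/1.6$ implies $|y|_*\le r$. So \eqref{eq:face} holds with $r_1=r/1.11$ and $r_2=r/1.6$, and Lemma~\ref{lem:face} gives \eqref{eq:vertex} with the constant $100\cdot1.11\cdot1.6$, hence with $C=200$.

Let $\|w-z\|_\pi<\frac1{201}$ and let $T$ norm $w$. By Lemma~\ref{lem:vertex}, $w\neq0$ and $T=tb$ with $|t|=1$. By Lemma~\ref{lem:notattained}, $|T(x,y)|<1$ on $B_X\times B_Y$. By Lemma~\ref{lem:norming}, $w$ does not attain its projective norm.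

It remains to check superreflexivity. The spaces $\ell_p$ and $\ell_{p'}$ are uniformly convex, and so is the subspace $E$. The dual $E^*$ is isometric to the quotient $\ell_{p'}/E^\perp$, which is also uniformly convex: by reflexivity two cosets in the unit ball lift to vectors of the same norms, the lifts are at least as far apart as the cosets, and the midpoint of the cosets has norm at most that of the midpoint of the lifts. Hence $E$ and $E^*$ are superreflexive, and so are their isomorphic copies $X$ and $Y$.
\end{proof}

\section{Nuclear operators and the approximation property}\label{sec:positive}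

Let $X,Y$ be reflexive, $U=X\widehat{\otimes}_\pi Y$, and let $K=B_X\times B_Y$ carry the product of the weak topologies, so that $K$ is compact. In finite dimensions a tensor of norm one is a finite convex combination of elementary tensors from $K$. The substitute here is an integral against a measure on $K$, which we then discretize. There are two difficulties: the map $(x,y)\mapsto x\otimes y$ must be integrable for the norm of $U$ although the measure is defined on weak Borel sets, and the discretized tensor must still attain its norm exactly.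

A Radon measure on $K$ is a finite regular Borel measure. For a positive Radon measure $\lambda$, the support is the complement of the union of all open null sets; it is closed and has full measure, and a continuous function that vanishes almost everywhere vanishes on it.

\begin{lemma}\label{lem:separable}
Let $\lambda$ be a positive Radon measure on $K$ with support $K_0$. There are separable closed subspaces $X_0\subset X$, $Y_0\subset Y$ with $K_0\subset X_0\times Y_0$.
\end{lemma}

This can be deduced from Rosenthal's theorem \cite{Rosenthal} that weakly compact subsets of Banach spaces with the countable chain condition are weakly metrizable, applied to the supports of the marginals of $\lambda$. For reflexive spaces there is a short direct argument.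

\begin{proof}
Define $R:X^*\to L_1(\lambda)$ by $(Rx^*)(x,y)=x^*(x)$. Since $X^*$ is reflexive, every sequence in $B_{X^*}$ has a weakly convergent subsequence; its images under $R$ converge pointwise on $K$ and are bounded by $1$, so they converge in $L_1(\lambda)$ by dominated convergence. Thus $R$ is compact, so its adjoint $R^*:L_\infty(\lambda)\to X^{**}=X$ is compact, and the closure $X_0$ of the range of $R^*$ is separable. If $x^*$ vanishes on $X_0$, then $\int f\cdot Rx^*\,d\lambda=x^*(R^*f)=0$ for all $f\in L_\infty(\lambda)$. Hence the continuous function $(x,y)\mapsto x^*(x)$ vanishes almost everywhere, and so on $K_0$. By the Hahn--Banach theorem, $x\in X_0$ for every $(x,y)\in K_0$. Exchanging the roles of the two factors gives $Y_0$.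
\end{proof}

\begin{proposition}\label{prop:integral}
Let $S\in\mathcal N(X^*,Y)$ and $\nu=\|S\|_{\mathcal N}$. There are a positive Radon measure $\lambda$ on $K$ with $\lambda(K)=\nu$ and support $K_0$, and a Borel function $h$ on $K$ with $|h|=1$, such that for $F(x,y)=h(x,y)\,x\otimes y$ the following hold.
\begin{enumerate}
\item[(a)] For each $\delta>0$, $K_0$ is a countable disjoint union of Borel sets $A_i$ such that $\|F(k)-F(k')\|_\pi\le3\delta$ whenever $k,k'$ lie in the same $A_i$.
\item[(b)] $F$ is Bochner integrable, and $z'=\int F\,d\lambda\in U$ satisfies $Jz'=S$.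
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\mathcal F\subset C(K)$ be the linear span of the functions $(x,y)\mapsto x^*(x)\,y^*(y)$; by reflexivity its closure is a copy of the injective tensor product $X^*\widehat{\otimes}_\varepsilon Y^*$. Each $\varphi\in\mathcal F$ is the restriction to $K$ of a unique bilinear form, whose norm is $\|\varphi\|_{C(K)}$. If $Jw=S$ and $\varphi=\sum_{k=1}^m x_k^*(\cdot)\,y_k^*(\cdot)$, then $\varphi(w)=\sum_ky_k^*(Sx_k^*)$, which does not depend on $w$. So $\Lambda(\varphi)=\varphi(w)$ defines a functional on $\mathcal F$, and $|\Lambda(\varphi)|\le\|\varphi\|_{C(K)}\|w\|_\pi$ for every such $w$ gives $\|\Lambda\|\le\nu$. By the Hahn--Banach and Riesz theorems there is a scalar Radon measure $\mu$ on $K$ with total variation $\|\Lambda\|$ and $\Lambda(\varphi)=\int\varphi\,d\mu$ on $\mathcal F$. Write $d\mu=h\,d\lambda$ with $\lambda=|\mu|$ and $h$ Borel, $|h|=1$.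

(a) Take $X_0,Y_0$ from Lemma~\ref{lem:separable}. Cover $X_0$ and $Y_0$ by countably many closed norm balls of radius $\delta/2$, and the unimodular scalars by finitely many closed sets of diameter at most $\delta$. Closed balls are convex, hence weakly closed, so prescribing a ball for $x$, a ball for $y$ and a set for $h(x,y)$ defines a Borel subset of $K_0$. These countably many sets cover $K_0$; make them disjoint. For $(x,y),(x',y')$ in one piece, with values $h,h'$, we have $\|h\,x\otimes y-h'\,x'\otimes y'\|_\pi\le|h-h'|+\|x-x'\|+\|y-y'\|\le3\delta$.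

(b) By (a), $F$ is on $K_0$ a uniform limit of countably valued Borel functions, and $\|F\|_\pi\le1$; so $F$ is Bochner integrable and $\|z'\|_\pi\le\lambda(K)$. Bounded functionals commute with the Bochner integral, so for all $x^*,y^*$
\[
y^*\big((Jz')x^*\big)=\int h(x,y)\,x^*(x)\,y^*(y)\,d\lambda=\Lambda\big(x^*(\cdot)\,y^*(\cdot)\big)=y^*(Sx^*).
\]
Hence $Jz'=S$. Finally $\nu\le\|z'\|_\pi\le\lambda(K)=\|\Lambda\|\le\nu$, so $\lambda(K)=\nu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(a) The zero operator attains its norm, so let $S\neq0$, and take $\nu,\lambda,h,F,z'$ as in Proposition~\ref{prop:integral}. A Riemann sum for $z'$ has a representation of cost at most $\nu$. To show that its norm is not smaller, we choose the sample points where one norming form attains its norm. Let $\Psi\in\mathcal N(X^*,Y)^*$ norm $S$ and put $T=\Psi\circ J\in U^*$. Then $\|T\|\le1$ and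
\[
\int T(F)\,d\lambda=T(z')=\Psi(S)=\nu=\lambda(K).
\]
Since $|T(F)|\le1$, the nonnegative function $1-\operatorname{Re}T(F)$ has integral zero, and so $T(F)=1$ almost everywhere.

Given $\delta>0$, take the sets $A_i$ of Proposition~\ref{prop:integral}(a), discard those of measure zero, and choose $k_i=(x_i,y_i)\in A_i$ with $T(F(k_i))=1$. With $h_i=h(k_i)$ put
\[
w=\sum_i\lambda(A_i)F(k_i)=\sum_i\big(\lambda(A_i)h_ix_i\big)\otimes y_i .
\]
Then $\|w-z'\|_\pi\le\sum_i\int_{A_i}\|F(k_i)-F\|_\pi\,d\lambda\le3\delta\nu$, and
\[
\nu=\sum_i\lambda(A_i)=T(w)=\Psi(Jw)\le\|Jw\|_{\mathcal N}\le\|w\|_\pi\le\sum_i\|\lambda(A_i)h_ix_i\|\,\|y_i\|\le\nu .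
\]
All terms are equal, so the displayed representation attains both $\|Jw\|_{\mathcal N}$ and $\|w\|_\pi$. Since $\|Jw-S\|_{\mathcal N}=\|J(w-z')\|_{\mathcal N}\le3\delta\nu$, part (a) follows.

(b) By Lemma~\ref{lem:AP}, $J$ is injective. Let $0\ne z\in U$ and apply the proof of (a) to $S=Jz\neq0$. From $Jz'=Jz$ we get $z'=z$, so the norm-attaining tensors $w$ converge to $z$ as $\delta\to0$.
\end{proof}

Without the AP the argument approximates $z'$, a tensor of least norm inducing the operator $Jz$, and $z-z'$ is an element of the kernel of $J$ over which it has no control. For the tensor of Theorem~\ref{thm:main} we have $Jz=0$, so the measure $\lambda$ vanishes and $z'=0$.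

\begin{thebibliography}{9}

\bibitem{DJRR}
Sheldon Dantas, Mingu Jung, \'Oscar Rold\'an, Abraham Rueda Zoca, \emph{Norm-attaining tensors and nuclear operators}, arXiv:2006.09871 (2020).

\bibitem{Rosenthal}
H. P. Rosenthal, Acta Math. 124 (1970).

\end{thebibliography}
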